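\title{Inequivalent triangulated categories with equivalent $(d+2)$-angulated cluster tilting subcategories}

\begin{abstract}
A $d$-cluster tilting subcategory $\mathcal{F}$ of a triangulated category $\mathcal{T}$ that is stable under the $d$-fold shift is a $(d+2)$-angulated category. We show that this structure does not determine $\mathcal{T}$. For every even $d\ge 2$, every field $K$ of characteristic $2$ and every derivation $D$ of $K$ with $D^2=0$, we construct an algebraic triangulated category $\mathcal{T}_D$, Hom-finite over $\ker D$ and with finitely many indecomposable objects, together with a $d$-cluster tilting subcategory $\mathcal{F}_D$. The $(d+2)$-angulated category $\mathcal{F}_D$ does not depend on $D$, whereas $\mathcal{T}_D$ and $\mathcal{T}_{D'}$ are triangle equivalent exactly when $\ker D$ and $\ker D'$ are conjugate under an automorphism of $K$. The invariant that separates the categories is the action of the $d/2$-fold shift on the endomorphism ring of one object.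
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $d\ge 1$ be an integer and let $\mathcal{T}$ be a triangulated category with shift $[1]$. Let $\mathcal{F}\subseteq\mathcal{T}$ be a full additive subcategory, closed under isomorphisms and direct summands. A morphism $F\to Z$ with $F\in\mathcal{F}$ is a \emph{right $\mathcal{F}$-approximation} of $Z$ if every morphism from an object of $\mathcal{F}$ to $Z$ factors through it; \emph{left $\mathcal{F}$-approximations} $Z\to F$ are defined dually; and $\mathcal{F}$ is \emph{functorially finite} if every object of $\mathcal{T}$ has both. The subcategory $\mathcal{F}$ is \emph{$d$-cluster tilting} if it is functorially finite and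
\begin{align*}
\mathcal{F}&=\{Z\in\mathcal{T}\mid \operatorname{Hom}(\mathcal{F},Z[i])=0 \text{ for } 0<i<d\}\\
&=\{Z\in\mathcal{T}\mid \operatorname{Hom}(Z,\mathcal{F}[i])=0 \text{ for } 0<i<d\}.
\end{align*}
So $\mathcal{F}$ has no self-extensions in degrees $1,\dots,d-1$, and it contains every object that has no such extensions with it on one side.

Assume moreover that $\mathcal{F}[d]=\mathcal{F}$. By a theorem of Geiss, Keller and Oppermann, $\mathcal{F}$ is then a $(d+2)$-angulated category with suspension functor $[d]$. Of this structure we need only the description of the $(d+2)$-angles. A \emph{tower} is a family of distinguished triangles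
\begin{equation}\label{eq:tower}
W_i\xrightarrow{\,q_i\,}F_{i+1}\xrightarrow{\,p_{i+1}\,}W_{i+1}\xrightarrow{\,\nu_{i+1}\,}W_i[1]\qquad(0\le i\le d-1)
\end{equation}
in $\mathcal{T}$ in which $F_0:=W_0$, $F_1,\dots,F_d$ and $F_{d+1}:=W_d$ lie in $\mathcal{F}$; the objects $W_1,\dots,W_{d-1}$ are only required to lie in $\mathcal{T}$. Put $p_0=1_{F_0}$ and $q_d=1_{F_{d+1}}$. Splicing the tower gives the sequence
\[
F_0\xrightarrow{q_0p_0}F_1\xrightarrow{q_1p_1}\cdots\xrightarrow{q_dp_d}F_{d+1}\xrightarrow{\ h\ }F_0[d],\qquad h=\nu_1[d-1]\circ\cdots\circ\nu_{d-1}[1]\circ\nu_d ,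
\]
and the \emph{$(d+2)$-angles} of $\mathcal{F}$ are the sequences obtained in this way.

An \emph{equivalence of $(d+2)$-angulated categories} $\mathcal{F}_1\cong\mathcal{F}_2$ is an additive equivalence $G\colon\mathcal{F}_1\to\mathcal{F}_2$ with a natural isomorphism $\varphi\colon G\circ[d]\to[d]\circ G$ such that applying $G$ to a $(d+2)$-angle and replacing the last map $G(h)$ by $\varphi_{F_0}G(h)$ gives a $(d+2)$-angle. A \emph{triangle equivalence} $\mathcal{T}_1\cong\mathcal{T}_2$ is an equivalence $H$ with a natural isomorphism $H\circ[1]\cong[1]\circ H$ that sends distinguished triangles to distinguished triangles in the same sense. The following question is posed as open by Kvamme \cite{Kvamme}.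

\begin{quote}
\textbf{Question.} Let $\mathcal{F}_1\subseteq\mathcal{T}_1$ and $\mathcal{F}_2\subseteq\mathcal{T}_2$ be $d$-cluster tilting subcategories with $\mathcal{F}_1[d]=\mathcal{F}_1$ and $\mathcal{F}_2[d]=\mathcal{F}_2$. If $\mathcal{F}_1\cong\mathcal{F}_2$ as $(d+2)$-angulated categories, does there exist a triangle equivalence $\mathcal{T}_1\cong\mathcal{T}_2$?
\end{quote}
No compatibility of the triangle equivalence with the given equivalence or with the inclusions is required.

\subsection{What one might expect}\label{sub:expect}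
For $d=1$ the vanishing conditions are empty, so $\mathcal{F}=\mathcal{T}$, the $3$-angles are the distinguished triangles, and the answer is yes.

For $d=2$ every object of $\mathcal{T}$ is the cone of a morphism in $\mathcal{F}$. Indeed, complete a right approximation $F_1\to Z$ to a triangle $F_0\to F_1\to Z\to F_0[1]$. In the exact sequence
\[
\operatorname{Hom}(F,F_1)\to\operatorname{Hom}(F,Z)\to\operatorname{Hom}(F,F_0[1])\to\operatorname{Hom}(F,F_1[1])=0\qquad(F\in\mathcal{F})
\]
the first map is onto, so $\operatorname{Hom}(\mathcal{F},F_0[1])=0$ and $F_0\in\mathcal{F}$. Thus the objects of $\mathcal{T}$ are presented by morphisms of $\mathcal{F}$, and a $4$-angle records that one object $W_1$ is both the cone of $F_0\to F_1$ and, up to shift, the cone of $F_2\to F_3$. It is natural to guess that $\mathcal{T}$ can be rebuilt from these data.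

The weak point of the guess is the morphisms. Let $Z$ and $Z'$ be the cones of $F_0\to F_1$ and $F_0'\to F_1'$. A morphism $g\colon Z\to Z'$ lifts to a commutative square in $\mathcal{F}$, because $\operatorname{Hom}(F_1,F_0'[1])=0$. But if $g$ factors through $Z\to F_0[1]$, the zero square is such a lift. How these invisible morphisms interact with the visible ones, and with the shift $[1]$, which does not act on $\mathcal{F}$, is not evidently recorded in $\mathcal{F}$. Our examples differ exactly there.

\subsection{Results}
Fix an even integer $d\ge2$, a field $K$ of characteristic $2$ and a derivation $D\colon K\to K$ with $D^2=0$. Examples are $D=0$, and $D=d/dz$ on $K=\mathbb{F}_2(z)$, with kernel $\mathbb{F}_2(z^2)$. In Sections \ref{sec:dg}, \ref{sec:rank2} and \ref{sec:TD} we construct a triangulated category $\mathcal{T}_D$ and an object $X$ of it. Let $\mathcal{F}_D=\operatorname{add}X$ be the full subcategory of direct summands of finite direct sums of copies of $X$.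

\begin{theorem}\label{thm:main}
Let $d\ge 2$ be even, $K$ a field of characteristic $2$ and $D$ a derivation of $K$ with $D^2=0$.
\begin{enumerate}
\item[(a)] $\mathcal{F}_D$ is $d$-cluster tilting in $\mathcal{T}_D$, and $\mathcal{F}_D[d]=\mathcal{F}_D$.
\item[(b)] $\mathcal{F}_D\cong\mathcal{F}_0$ as $(d+2)$-angulated categories.
\item[(c)] If $D\neq0$, there is no equivalence $H\colon\mathcal{T}_D\to\mathcal{T}_0$ with $H\circ[1]\cong[1]\circ H$. In particular $\mathcal{T}_D\not\cong\mathcal{T}_0$ as triangulated categories.
\end{enumerate}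
\end{theorem}

With $K=\mathbb{F}_2(z)$ and $D=d/dz$ this answers the question negatively for $d=2$, and for every even $d$. The categories $\mathcal{T}_D$ are algebraic, Hom-finite over the field $\ker D$, and have finitely many indecomposable objects up to isomorphism (Proposition \ref{prop:finite}). We do not decide the question for odd $d\ge3$. The invariant used in (c) classifies the whole family. Write $K^2=\{a^2\mid a\in K\}$.

\begin{theorem}\label{thm:class}
Let $d\ge2$ be even, fix a field $K$ of characteristic $2$, and let $D,D'$ range over the derivations of $K$ of square zero.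
\begin{enumerate}
\item[(a)] All $\mathcal{F}_D$ are equivalent as $(d+2)$-angulated categories.
\item[(b)] $\mathcal{T}_D\cong\mathcal{T}_{D'}$ as triangulated categories if and only if $\ker D'=\theta(\ker D)$ for some $\theta\in\operatorname{Aut}(K)$. Hence the equivalence classes of the $\mathcal{T}_D$ correspond bijectively to the $\operatorname{Aut}(K)$-orbits of subfields $k$ with $K^2\subseteq k\subseteq K$ and $[K:k]\le2$.
\item[(c)] For every even $d\ge 2$ there is one $(d+2)$-angulated category that is realized, up to equivalence, as a $d$-cluster tilting subcategory of infinitely many pairwise inequivalent triangulated categories.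
\end{enumerate}
\end{theorem}

\subsection{The idea}
Put $r=d/2$ and $\Lambda=K[\varepsilon]/(\varepsilon^2)$. In $\mathcal{T}_D$ the functor $[d]$ is isomorphic to the identity, $\operatorname{End}(X)=\Lambda$, and apart from contractible ones there is one basic $(d+2)$-angle, all of whose maps are $\varepsilon$. This description of $\mathcal{F}_D$ does not mention $D$. The tower behind the basic angle passes through objects $Y_2,\dots,Y_d$, and the middle one, $M=Y_{r+1}$, satisfies $M\cong M[r]$ and $\operatorname{End}(M)\cong K[\eta]/(\eta^2)$. Shifting an endomorphism $r$ times and transporting it back to $M$ defines an automorphism $\sigma$ of this ring, which depends only on the additive category with its shift. We find $\sigma(a+b\eta)=a+(b+D(a))\eta$.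

To realize this we need a category in which the scalars $a\in K$ act on the objects, but not compatibly with the shift. We take graded free modules with an operator $\nabla$ of degree one whose square is a fixed ring element, and let $\nabla$ fail to be $K$-linear by a Leibniz term involving $D$, chosen so divisible that it is invisible on $X$ and still visible on $M$. Section \ref{sec:d2} shows this by hand for $d=2$.

\section{Background}\label{sec:background}

For classes $\mathcal{A},\mathcal{B}$ of objects of a triangulated category, $\mathcal{A}*\mathcal{B}$ is the class of objects $E$ that occur in a distinguished triangle $A\to E\to B\to A[1]$ with $A\in\mathcal{A}$, $B\in\mathcal{B}$. An object is \emph{indecomposable} if it is nonzero and not a direct sum of two nonzero objects; this holds if its endomorphism ring is local. We use these standard facts.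
\begin{enumerate}
\item[(T1)] $\operatorname{Hom}(Z,-)$ and $\operatorname{Hom}(-,Z)$ turn distinguished triangles into long exact sequences. So if one of them vanishes on $\mathcal{A}$ and on $\mathcal{B}$, it vanishes on $\mathcal{A}*\mathcal{B}$.
\item[(T2)] Isomorphisms between the first two terms of two distinguished triangles that commute with the first maps extend to an isomorphism of triangles. In particular the third term $\operatorname{cone}(g)$ of a triangle that starts with $g$ is determined up to isomorphism.
\item[(T3)] Finite direct sums of distinguished triangles are distinguished. If in a triangle $A\to E\to B\to A[1]$ the first map is zero, $E$ is a direct summand of $B$; if the second map is zero, $E$ is a direct summand of $A$.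
\item[(T4)] The operation $*$ is associative, by the octahedral axiom.
\item[(T5)] An equivalence between additive categories preserves finite direct sums, hence is additive and preserves indecomposability.
\end{enumerate}
About the commutative local ring $\Lambda=K[\varepsilon]/(\varepsilon^2)$ we use two facts.
\begin{enumerate}
\item[(L1)] Finitely generated projective $\Lambda$-modules are free.
\item[(L2)] Every matrix over $\Lambda$ can be brought by invertible row and column operations to diagonal form with diagonal entries $1$, $\varepsilon$, $0$. Indeed, a unit entry clears its row and column; when none is left, the remaining block is $\varepsilon N$ with $N$ over $K$, and we reduce $N$ over the field $K$.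
\end{enumerate}

\begin{lemma}\label{lem:der}
Let $K$ be a field of characteristic $2$.
\begin{enumerate}
\item[(i)] If $D\ne0$ is a derivation of $K$ with $D^2=0$ and $k=\ker D$, then $K^2\subseteq k$, there is $z\in K$ with $D(z)=1$, and $K=k\oplus kz$.
\item[(ii)] Every subfield $k\supseteq K^2$ with $[K:k]=2$ is the kernel of a derivation of square zero.
\item[(iii)] If $D,D'\neq0$ have square zero and the same kernel $k$, then $D'=cD$ with $c\in k^\times$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $D(a^2)=2aD(a)=0$. Choose $z'$ with $g=D(z')\neq0$. Then $g\in k$, so $z=z'/g$ has $D(z)=1$. Each $a\in K$ equals $(a+zD(a))+zD(a)$, where $D(a)\in k$ and $D(a+zD(a))=D(a)+D(a)=0$. The sum $k+kz$ is direct because $z\notin k$.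

(ii) Choose $z\in K\setminus k$ and put $D(u+vz)=v$ for $u,v\in k$. Then $D^2=0$ and $\ker D=k$. Since $z^2\in k$, the product $(u+vz)(u'+v'z)$ is sent to $uv'+u'v$, and this equals $v(u'+v'z)+v'(u+vz)$.

(iii) With $z$ as in (i) and $c=D'(z)\neq 0$, we get $D'(u+vz)=vc=cD(u+vz)$, and $D'(c)=D'^2(z)=0$.
\end{proof}

\section{The dg category $\mathcal{C}_D$}\label{sec:dg}

From now on $d$, $K$, $D$ are as in Theorem \ref{thm:main} and $k=\ker D$. All abelian groups below are $\mathbb{F}_2$-vector spaces, so there are no signs, also not in the rotation of triangles.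

Let $B=K[w,t^{\pm1}]$ be the commutative graded ring with $K$ in degree $0$, $|w|=1$ and $|t|=-d$. Extend $D$ to $B$ by acting on coefficients; it remains a derivation of square zero, and $D(w)=D(t)=0$. Put
\[
\kappa=w^{d+1}t\quad(\text{degree }1),\qquad f=w^{d+2}t\quad(\text{degree }2).
\]

\begin{definition}
An object of $\mathcal{C}_D$ is a graded free $B$-module $V$ of finite rank with an additive map $\nabla\colon V\to V$ of degree $1$ such that
\[
\nabla(bv)=\kappa D(b)v+b\nabla(v)\quad(b\in B,\ v\in V),\qquad \nabla^2=f .
\]
Let $\operatorname{Hom}^n_B(V,V')$ be the group of $B$-linear maps of degree $n$, and put $\delta(g)=\nabla g+g\nabla$.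
\end{definition}

The map $\nabla$ is linear over $k[w,t^{\pm1}]$. It is determined by its values on a homogeneous basis, which can be prescribed freely. The Leibniz rule applied twice gives
\begin{equation}\label{eq:square}
\nabla^2(bv)=\kappa^2D^2(b)v+b\nabla^2(v),
\end{equation}
since the term $\kappa D(b)\nabla(v)$ occurs twice. So $\nabla^2$ is $B$-linear because $D^2=0$, and $\nabla^2=f$ can be checked on a basis. In a basis, $\nabla=P+\kappa D$ with a matrix $P$ over $B$ and $D$ acting on coordinates, and the condition reads $P^2+\kappa D(P)=f$. For $D=0$ this is $P^2=f$, a matrix factorization of $f$.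

The map $\delta(g)$ is $B$-linear, because the term $\kappa D(b)g(v)$ occurs twice in $\delta(g)(bv)$. Also $\delta^2(g)=\nabla^2g+g\nabla^2=2fg=0$ and $\delta(gh)=\delta(g)h+g\delta(h)$. So $\mathcal{C}_D$ is a dg category over $k$: its morphism spaces are complexes of $k$-vector spaces and composition satisfies the Leibniz rule. A map $g$ is \emph{closed} if $\delta(g)=0$, that is, if it commutes with $\nabla$. The category $H^0(\mathcal{C}_D)$ has the same objects, and its morphisms, written $\operatorname{Hom}(V,V')$, are the classes of closed maps of degree $0$ modulo the image of $\delta$.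

Define $V[1]$ by $V[1]^n=V^{n+1}$, with the same $B$-action and the same $\nabla$; an element of degree $n$ in $V$ has degree $n-1$ in $V[1]$, and $\operatorname{Hom}(V,V'[n])=H^n\operatorname{Hom}^\bullet_B(V,V')$. For a closed map $g\colon V\to V'$ of degree $0$ let
\[
\operatorname{cone}(g)=V'\oplus V[1],\qquad \nabla(v',v)=(\nabla v'+gv,\nabla v).
\]
The Leibniz rule holds since $g$ is $B$-linear, and $\nabla^2(v',v)=(fv'+\delta(g)v,fv)=f(v',v)$. For every object $U$, the complexes $\operatorname{Hom}^\bullet_B(U,V[1])$ and $\operatorname{Hom}^\bullet_B(U,\operatorname{cone}(g))$ are the shift of $\operatorname{Hom}^\bullet_B(U,V)$ and the mapping cone of $\operatorname{Hom}^\bullet_B(U,g)$, naturally in $U$; for the latter, $\delta(h',h)=(\delta h'+gh,\delta h)$. A dg category with finite direct sums, shifts and cones in this sense is pretriangulated, and by Bondal and Kapranov \cite{BK} its $H^0$ is triangulated, the distinguished triangles being those isomorphic to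
\[
V\xrightarrow{\,g\,}V'\to\operatorname{cone}(g)\to V[1]
\]
with the inclusion and the projection. We call a triangulated category \emph{algebraic} if it arises in this way.

Multiplication by $t^{-1}$ is a closed bijection $\tau_V\colon V\to V[d]$ of degree $0$ that commutes with all $B$-linear maps. So $\tau\colon\mathrm{id}\to[d]$ is a natural isomorphism on $H^0(\mathcal{C}_D)$.

\section{Objects of rank two}\label{sec:rank2}

Each factorization $f=w^j\cdot w^{d+2-j}t$ gives an object. For $0\le j\le d+1$ let $Y_j$ have basis $y_0,y_1$ with $|y_0|=0$, $|y_1|=1-j$ and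
\[
\nabla y_0=w^jy_1,\qquad \nabla y_1=w^{d+2-j}t\,y_0 .
\]
Put $X=Y_1$, and write $x_0,x_1$ for its basis; both elements have degree $0$, and $\nabla x_0=wx_1$, $\nabla x_1=w^{d+1}t\,x_0$. Exchanging the two factors of $f$ gives a symmetry. For $1\le j\le d+1$ the basis $u_0=y_1$, $u_1=ty_0$ of $Y_j$ has degrees $1-j$ and $-d$ and satisfies $\nabla u_0=w^{d+2-j}u_1$, $\nabla u_1=w^jtu_0$. Hence
\begin{equation}\label{eq:sym}
Y_j\cong Y_{d+2-j}[j-1]\qquad(1\le j\le d+1).
\end{equation}

All our computations of morphisms rest on the following lemma. For an object $V$, multiplication by $w$ is injective on $V$ and commutes with $\nabla$, and $f\in w^jB$; so $V/w^jV$ is a complex with differential $\nabla$.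

\begin{lemma}\label{lem:rep}
Let $0\le j\le d+1$, let $V$ be an object and $n\in\mathbb{Z}$. For $v\in V^n$ with $\nabla v\in w^jV$, the $B$-linear map
\[
\langle v\rangle\colon Y_j\to V,\qquad y_0\mapsto v,\quad y_1\mapsto w^{-j}\nabla v
\]
is closed, and every closed map of degree $n$ is of this form. The assignment $g\mapsto g(y_0)$ induces a $k$-linear isomorphism $\operatorname{Hom}(Y_j,V[n])\cong H^n(V/w^jV)$.
\end{lemma}

\begin{proof}
A map $g\colon Y_j\to V$ is given by arbitrary homogeneous $v=g(y_0)$ and $v'=g(y_1)$ of the right degrees, and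
\[
\delta(g)(y_0)=\nabla v+w^jv',\qquad\delta(g)(y_1)=\nabla v'+w^{d+2-j}t\,v .
\]
The first expression vanishes if and only if $\nabla v\in w^jV$ and $v'=w^{-j}\nabla v$. In that case $w^j\nabla v'=\nabla^2v=w^j\cdot w^{d+2-j}tv$, so the second vanishes too. Thus closed maps of degree $n$ correspond to the $v\in V^n$ with $\nabla v\in w^jV$, and by the first formula the coboundaries correspond to the degree $n$ part of $\nabla V+w^jV$. The quotient is $H^n(V/w^jV)$.
\end{proof}

So a closed map out of $Y_j$ is determined by its value on $y_0$. For an object $Z$ put $S(Z)=\{n\in\mathbb{Z}\mid\operatorname{Hom}(X,Z[n])\ne0\}$. This set depends only on the isomorphism class of $Z$, and $S(Z[i])=S(Z)-i$.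

\begin{corollary}\label{cor:hom}
In $H^0(\mathcal{C}_D)$ we have $Y_0\cong0$. For $1\le j\le d+1$ we have $\operatorname{Hom}(X,Y_j[n])\cong(Y_j/wY_j)^n$ and $S(Y_j)=\{0,1-j\}+d\mathbb{Z}$. In particular $\operatorname{Hom}(X,X[n])=0$ unless $d\mid n$, and for $2\le j\le d$ every morphism $X\to Y_j$ is the class of some $\langle ay_0\rangle$, $a\in K$.
\end{corollary}

\begin{proof}
$\operatorname{End}(Y_0)=H^0(Y_0/Y_0)=0$. For $1\le j\le d+1$, the elements $w^j$, $w^{d+2-j}t$ and $\kappa$ are divisible by $w$, so $\nabla=0$ on $Y_j/wY_j=K[t^{\pm1}]y_0\oplus K[t^{\pm1}]y_1$. The first summand is one-dimensional over $K$ in the degrees $d\mathbb{Z}$, the second in the degrees $1-j+d\mathbb{Z}$, and these sets are disjoint for $2\le j\le d$.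
\end{proof}

The following closed maps of degree $0$ will be used; here $a\in K$ and $1\le j\le l\le d+1$, and the value on $y_1$ is the one given by Lemma \ref{lem:rep}.
\[
\begin{array}{lll}
\hat a\colon Y_j\to Y_j, & y_0\mapsto ay_0, & y_1\mapsto ay_1+w^{d+1-j}tD(a)y_0,\\[2pt]
\rho_{j,l}\colon Y_j\to Y_l, & y_0\mapsto y_0, & y_1\mapsto w^{l-j}y_1,\\[2pt]
\pi_j\colon Y_j\to X, & y_0\mapsto x_1, & y_1\mapsto w^{d+1-j}t\,x_0,\\[2pt]
\partial_j\colon Y_j\to Y_{j-1}[1], & y_0\mapsto wy_0, & y_1\mapsto y_1 .
\end{array}
\]
Put $\alpha_j=\rho_{1,j}\colon X\to Y_j$ and $\varepsilon=\pi_1\colon X\to X$. The map $\hat a$ replaces multiplication by $a$, which is not closed when $D(a)\neq0$. The map $\pi_{d+1}$ sends the basis $y_0,y_1$ to the basis $x_1,tx_0$, so it is an isomorphism $Y_{d+1}\cong X$, with $\pi_{d+1}^{-1}(x_0)=t^{-1}y_1$ and $\pi_{d+1}^{-1}(x_1)=y_0$. Evaluating on the first basis element gives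
\begin{equation}\label{eq:rel}
\hat a\hat b=\widehat{ab},\qquad\rho_{j,l}\,\alpha_j=\alpha_l,\qquad\pi_j\alpha_j=\varepsilon,\qquad \partial_2[d-1]\circ\cdots\circ\partial_d[1]\circ\partial_{d+1}\circ\pi_{d+1}^{-1}=\tau_X\varepsilon ;
\end{equation}
in the last relation both sides send $x_0$ to $t^{-1}x_1$. Since $\hat1=1$, the map $\hat a$ is invertible for $a\neq0$.

\begin{lemma}\label{lem:endX}
There is a ring isomorphism $\Lambda\to\operatorname{End}(X)$ sending $a+c\varepsilon$ to the class of $\langle ax_0+cx_1\rangle$.
\end{lemma}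

\begin{proof}
The map is an additive bijection by Corollary \ref{cor:hom}, as $(X/wX)^0=Kx_0\oplus Kx_1$. The map $g=\langle ax_0+cx_1\rangle$ sends $x_1$ to
\[
w^{-1}\nabla(ax_0+cx_1)=ax_1+w^dt\bigl(cx_0+D(a)x_0+D(c)x_1\bigr)\equiv ax_1\pmod{wX}.
\]
So $g(a'x_0+c'x_1)\equiv aa'x_0+(ca'+ac')x_1$, which is the product $(a+c\varepsilon)(a'+c'\varepsilon)$.
\end{proof}

We identify $\operatorname{End}(X)$ with $\Lambda$, and morphisms $X^n\to X^{n'}$ with matrices over $\Lambda$. By Lemma \ref{lem:rep}, $Y_j$ corepresents $V\mapsto H^0(V/w^jV)$. The short exact sequence of complexes $0\to (V/w^{j-1}V)[-1]\xrightarrow{w}V/w^jV\to V/wV\to0$ therefore suggests a triangle relating $Y_{j-1}$, $X$ and $Y_j$.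

\begin{lemma}\label{lem:tri}
For $2\le j\le d+1$ the triangle
\[
Y_{j-1}\xrightarrow{\pi_{j-1}}X\xrightarrow{\alpha_j}Y_j\xrightarrow{\partial_j}Y_{j-1}[1]
\]
is distinguished. In particular $\operatorname{cone}(\alpha_j)\cong Y_{j-1}[1]$.
\end{lemma}

\begin{proof}
The cone of $\alpha_j$ has basis $y_0,y_1,x_0',x_1'$ with $|x_0'|=|x_1'|=-1$, with $\nabla$ on $y_0,y_1$ as in $Y_j$, and with $\nabla x_0'=y_0+wx_1'$, $\nabla x_1'=w^{j-1}y_1+w^{d+1}tx_0'$. The elements
\[
x_0',\qquad z=y_0+wx_1',\qquad u_0=x_1',\qquad u_1=y_1+w^{d+2-j}tx_0'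
\]
form a new basis. We have $\nabla x_0'=z$, hence $\nabla z=fx_0'$; further $\nabla u_0=w^{j-1}u_1$ and $\nabla u_1=w^{d+2-j}t(y_0+z)=w^{d+3-j}tu_0$. So the cone is the direct sum of the span of $x_0',z$, which is $Y_0[1]\cong 0$, and the span of $u_0,u_1$, which is $Y_{j-1}[1]$ since $|u_0|=-1$ and $|u_1|=1-j$. The inclusion of the second summand and the projection onto it are inverse isomorphisms in $H^0(\mathcal{C}_D)$. The composite $Y_j\to\operatorname{cone}(\alpha_j)\to Y_{j-1}[1]$ sends $y_0=z+wu_0$ to $wu_0$, so it is $\partial_j$. The composite $Y_{j-1}[1]\to\operatorname{cone}(\alpha_j)\to X[1]$ sends $u_0$ to $x_1'$, so it is $\pi_{j-1}[1]$. Rotating the triangle $X\to Y_j\to Y_{j-1}[1]\to X[1]$ gives the claim.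
\end{proof}

Thus $Y_j\in X*Y_{j-1}[1]$ for $j\ge2$, and by induction and (T4)
\begin{equation}\label{eq:filt}
Y_j\in X*X[1]*\cdots*X[j-1]\qquad(1\le j\le d+1).
\end{equation}

\section{The case $d=2$}\label{sec:d2}

Let $d=2$, so $|t|=-2$, $\kappa=w^3t$, $f=w^4t$. Besides $X=Y_1\cong Y_3$ there is one object $M=Y_2$, with $|y_1|=-1$, $\nabla y_0=w^2y_1$ and $\nabla y_1=w^2ty_0$.

\emph{What $\mathcal{F}_D$ sees.} The triangles of Lemma \ref{lem:tri} form the tower
\[
X\xrightarrow{\varepsilon}X\xrightarrow{\alpha_2}M\xrightarrow{\partial_2}X[1],\qquad M\xrightarrow{\pi_2}X\xrightarrow{\pi_3\alpha_3}X\xrightarrow{\partial_3\pi_3^{-1}}M[1],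
\]
and by \eqref{eq:rel} it splices to $X\xrightarrow{\varepsilon}X\xrightarrow{\varepsilon}X\xrightarrow{\varepsilon}X\xrightarrow{\tau\varepsilon}X[2]$. The derivation occurs in none of these maps. It does occur in the scalar $\hat a\colon x_1\mapsto ax_1+w^2tD(a)x_0$, but morphisms out of $X$ are computed modulo $w$, where this correction term vanishes.

\emph{What the shift sees.} Morphisms out of $M$ are computed modulo $w^2$. Since $\nabla M\subseteq w^2M$, Lemma \ref{lem:rep} gives $\operatorname{End}(M)\cong(M/w^2M)^0=Ky_0\oplus Kwy_1$. Put $\eta=\langle wy_1\rangle$. On $M$ the scalar is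
\[
\hat a\colon\quad y_0\mapsto ay_0,\qquad y_1\mapsto ay_1+wtD(a)y_0 ,
\]
and now the correction term is nonzero modulo $w^2$. It sits in the value on $y_1$, while the class of a map is read off from the value on $y_0$; but the shift exchanges the two. The closed map $\mu=\langle y_1\rangle$ of degree $-1$ sends $y_0\mapsto y_1$, $y_1\mapsto ty_0$ and is bijective, so it is an isomorphism $M[1]\to M$. Transporting $\hat a[1]$ back to $M$ gives $\mu\hat a\mu^{-1}$, which acts by
\[
y_0\ \mapsto\ t^{-1}y_1\ \mapsto\ t^{-1}ay_1+wD(a)y_0\ \mapsto\ ay_0+D(a)wy_1 .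
\]
For $K=\mathbb{F}_2(z)$, $D=d/dz$ and $a=z$, this says $\mu\hat z\mu^{-1}=\hat z+\eta\ne\hat z$. For $D=0$, on the other hand, $\nabla=w^2\mu$ on $M$, so every closed endomorphism of $M$ commutes with $\mu$ and the shift acts trivially on $\operatorname{End}(M)$.

The discrepancy $\eta$ is a morphism of the invisible kind described in Section \ref{sub:expect}: it is the composite of $\partial_2\colon M\to X[1]$ with the map $X[1]\to M$, $x_0\mapsto y_1$, since this composite sends $y_0\mapsto wx_0\mapsto wy_1$.

To turn this into a proof, for all even $d$, we must show that the shifts of the $Y_j$ span a triangulated category in which $\operatorname{add}X$ is cluster tilting (Sections \ref{sec:TD} and \ref{sec:ct}), that the angle above and the contractible ones generate all angles (Section \ref{sec:angles}), and that every equivalence commuting with shifts sends $M$ to a shift of $M$ (Section \ref{sec:shift}).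

\section{The triangulated category $\mathcal{T}_D$}\label{sec:TD}

Let $\mathcal{T}_D\subseteq H^0(\mathcal{C}_D)$ be the full subcategory of objects isomorphic to finite direct sums of objects $Y_j[i]$, $1\le j\le d+1$, $i\in\mathbb{Z}$. It is closed under shifts; the point is to show that it is closed under cones. Computing cones of arbitrary morphisms would require all the spaces $\operatorname{Hom}(Y_j,Y_l[i])$. By \eqref{eq:filt} it is enough to treat morphisms out of $X$, and these we know.

\begin{lemma}\label{lem:coneX}
If $Z\in\mathcal{T}_D$ and $g\colon X\to Z$ is a morphism, then $\operatorname{cone}(g)\in\mathcal{T}_D$.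
\end{lemma}

\begin{proof}
Write $Z=Z_1\oplus\dots\oplus Z_n$ with each $Z_s$ of the form $Y_j[i]$, and $g=(g_s)$. If $g=0$, the cone is $Z\oplus X[1]$. By (T2) we may replace summands by isomorphic objects and compose $g$ with automorphisms of $Z$. If only one component $g_{s_0}$ is nonzero, then $\operatorname{cone}(g)\cong\operatorname{cone}(g_{s_0})\oplus\bigoplus_{s\neq s_0}Z_s$ by (T3). We reduce to this situation.

Let $g_s\neq0$ and $Z_s=Y_j[i]$. By Corollary \ref{cor:hom}, $i\equiv0$ or $i\equiv1-j\pmod d$. If $j\in\{1,d+1\}$, then $Z_s\cong X[i]\cong X$ by $\pi_{d+1}$ and $\tau$. If $2\le j\le d$, then $Z_s\cong Y_j$ by $\tau$, or $Z_s\cong Y_j[1-j]\cong Y_{d+2-j}$ by \eqref{eq:sym}, where again $2\le d+2-j\le d$. So we may assume that $Z_s=X$, or $Z_s=Y_{j_s}$ with $2\le j_s\le d$ and $g_s=\langle a_sy_0\rangle=\hat a_s\alpha_{j_s}$, $a_s\in K^\times$.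

Suppose that some component $g_{s_0}\colon X\to X$ is a unit of $\Lambda$. The automorphism of $Z$ that adds $g_sg_{s_0}^{-1}$ of the $s_0$-th coordinate to the $s$-th coordinate, for all $s\neq s_0$, kills the other components, and $\operatorname{cone}(g_{s_0})=0$.

Otherwise every nonzero component into a copy of $X$ is $a_s\varepsilon=\langle a_sx_1\rangle$ with $a_s\in K^\times$. Replace this copy by $Y_{d+1}$ via $\pi_{d+1}^{-1}$; the component becomes $\langle a_sy_0\rangle=\hat a_s\alpha_{d+1}$. Now all nonzero components are $\hat a_s\alpha_{j_s}$ with $2\le j_s\le d+1$. Choose among them $s_0$ with $j=j_{s_0}$ minimal, and apply $\hat a_{s_0}^{-1}$ on $Z_{s_0}$, so that $g_{s_0}=\alpha_j$. For every other $s$ with $g_s\neq0$, we have $g_s=\hat a_s\rho_{j,j_s}g_{s_0}$ by \eqref{eq:rel}, so adding $\hat a_s\rho_{j,j_s}$ of the $s_0$-th coordinate to the $s$-th coordinate kills $g_s$. Finally $\operatorname{cone}(\alpha_j)\cong Y_{j-1}[1]\in\mathcal{T}_D$ by Lemma \ref{lem:tri}.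
\end{proof}

\begin{proposition}\label{prop:tri}
$\mathcal{T}_D$ is a triangulated subcategory of $H^0(\mathcal{C}_D)$.
\end{proposition}

\begin{proof}
An object of $Z*X[i]$ is the cone of a morphism $X[i-1]\to Z$, hence a shift of the cone of a morphism $X\to Z[1-i]$. So $\mathcal{T}_D*X[i]\subseteq\mathcal{T}_D$ for all $i$. Let $Z_1\to Z_2$ be a morphism in $\mathcal{T}_D$. By \eqref{eq:filt}, (T4) and $A\oplus A'\in A*A'$, either $Z_1\cong0$ or $Z_1[1]\in X[i_1]*\cdots*X[i_n]$ for some $i_1,\dots,i_n$. The cone lies in $Z_2*Z_1[1]\subseteq(\cdots(Z_2*X[i_1])*\cdots)*X[i_n]\subseteq\mathcal{T}_D$.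
\end{proof}

\begin{proposition}\label{prop:finite}
$\mathcal{T}_D$ is algebraic, $k$-linear and Hom-finite over $k$. Every indecomposable object is isomorphic to some $Y_j[i]$ with $1\le j\le d$ and $0\le i\le d-1$.
\end{proposition}

\begin{proof}
The full dg subcategory of $\mathcal{C}_D$ on the objects of $\mathcal{T}_D$ is closed under sums, shifts and cones, and its $H^0$ is $\mathcal{T}_D$. The ring $B/w^jB$ is finite-dimensional over $K$ in each degree, hence so is $V/w^jV$, and $[K:k]\le2$ by Lemma \ref{lem:der}; Lemma \ref{lem:rep} gives Hom-finiteness. The objects $Y_j[i]$ are nonzero by Corollary \ref{cor:hom}, so an indecomposable direct sum of them has exactly one summand; use $Y_{d+1}\cong Y_1$ and $[d]\cong\mathrm{id}$.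
\end{proof}

\section{Cluster tilting}\label{sec:ct}

Let $\mathcal{F}$ be the class of objects isomorphic to some $X^n$, $n\ge0$. A direct summand $Z$ of $X^n$ defines an idempotent matrix $e$ over $\Lambda$. By (L1) its image is free, say of rank $p$, so $e=gh$ with $hg=1_{X^p}$. Both $Z$ and $X^p$ split $e$, hence $Z\cong X^p$. Thus $\mathcal{F}=\mathcal{F}_D$, and as a category it is equivalent to the category of finitely generated free $\Lambda$-modules. Also $\mathcal{F}[d]=\mathcal{F}$ because $X[d]\cong X$, and by Corollary \ref{cor:hom}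
\begin{equation}\label{eq:rigid}
\operatorname{Hom}(\mathcal{F},\mathcal{F}[i])=0\qquad\text{if } d\nmid i .
\end{equation}
The remaining conditions follow once every object has a filtration by $d$ consecutive shifts of $\mathcal{F}$. For $Y_j[i]$ the filtration \eqref{eq:filt} may leave the range $0,\dots,d-1$; the symmetry \eqref{eq:sym} brings it back.

\begin{lemma}\label{lem:star}
$\mathcal{T}_D=\mathcal{F}*\mathcal{F}[1]*\cdots*\mathcal{F}[d-1]=\mathcal{F}[1]*\cdots*\mathcal{F}[d-1]*\mathcal{F}$.
\end{lemma}

\begin{proof}
The second description is the first shifted by $[1]$. The class $\mathcal{G}=\mathcal{F}*\cdots*\mathcal{F}[d-1]$ lies in $\mathcal{T}_D$ by Proposition \ref{prop:tri} and is closed under isomorphisms and, by (T3), finite direct sums. So it suffices to show $Y_j[i]\in\mathcal{G}$ for $1\le j\le d$, $0\le i\le d-1$. If $i+j-1\le d-1$, this is \eqref{eq:filt} shifted by $[i]$, padded with zero objects. Otherwise $j\ge2$; put $j'=d+2-j$ and $i'=i+j-1-d\geq0$. Then $Y_j[i]\cong Y_{j'}[i+j-1]\cong Y_{j'}[i']$ and $i'+j'-1=i\le d-1$, so \eqref{eq:filt}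 applies to $Y_{j'}[i']$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(a)]
Put $\mathcal{W}=\mathcal{F}[1]*\cdots*\mathcal{F}[d-1]$. By \eqref{eq:rigid} and (T1), $\operatorname{Hom}(\mathcal{F},\mathcal{W})=0=\operatorname{Hom}(\mathcal{W},\mathcal{F})$. Let $Z\in\mathcal{T}_D$. Lemma \ref{lem:star} gives triangles
\[
F\to Z\to W\to F[1],\qquad W'\to Z\to F'\to W'[1]
\]
with $F,F'\in\mathcal{F}$ and $W,W'\in\mathcal{W}$. By (T1), $F\to Z$ is a right approximation since $\operatorname{Hom}(\mathcal{F},W)=0$, and $Z\to F'$ is a left approximation since $\operatorname{Hom}(W',\mathcal{F})=0$. So $\mathcal{F}$ is functorially finite.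

By \eqref{eq:rigid}, $\mathcal{F}$ is contained in both classes in the definition of $d$-cluster tilting. If $\operatorname{Hom}(Z,\mathcal{F}[i])=0$ for $0<i<d$, then $Z\to W$ is zero by (T1), so $Z$ is a summand of $F$ by (T3), and $Z\in\mathcal{F}$. If $\operatorname{Hom}(\mathcal{F},Z[i])=0$ for $0<i<d$, then $\operatorname{Hom}(\mathcal{F}[d-i],Z)=0$ for these $i$, because $\mathcal{F}[d-i]=\mathcal{F}[-i]$. So $W'\to Z$ is zero, $Z$ is a summand of $F'$, and $Z\in\mathcal{F}$.
\end{proof}

\section{The $(d+2)$-angles}\label{sec:angles}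

We use $\tau$ to remove the functor $[d]$ from the description. To a sequence $F_0\xrightarrow{g_0}\cdots\xrightarrow{g_d}F_{d+1}\xrightarrow{h}F_0[d]$ in $\mathcal{F}$ we associate its \emph{cycle}: the same objects and maps $g_0,\dots,g_d$, with $g_{d+1}=\tau_{F_0}^{-1}h\colon F_{d+1}\to F_0$. By naturality of $\tau$, isomorphisms of sequences (isomorphisms $\theta_i$ of the terms, with $\theta_0[d]$ on the last one) are the same as isomorphisms of cycles. The \emph{elementary cycles} are
\begin{itemize}
\item $U$, with all $F_i=X$ and all $g_i=\varepsilon$;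
\item $C_l$ for $0\le l\le d+1$, with $F_l=F_{l+1}=X$ (indices modulo $d+2$), $g_l=1$, and all other terms zero.
\end{itemize}
They come from the following \emph{elementary towers}.
\begin{itemize}
\item $E_U$ consists of the triangles of Lemma \ref{lem:tri}: $W_i=Y_{i+1}$, $F_{i+1}=X$, $q_i=\pi_{i+1}$, with $Y_{d+1}$ replaced by $X$ via $\pi_{d+1}$ in the last triangle. By \eqref{eq:rel} its cycle is $U$.
\item $E_l$ for $0\le l\le d$ has $W_l=F_l=F_{l+1}=X$, $p_l=q_l=1$ and all other objects zero. Its triangles are $0\to X\xrightarrow{1}X\to 0$, $X\xrightarrow{1}X\to0\to X[1]$ and zero triangles. Its cycle is $C_l$.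
\item $E_{d+1}$ consists of the triangles $X[i]\to0\to X[i+1]\xrightarrow{1}X[i+1]$. Here $F_{d+1}=X[d]$ and $g_{d+1}=\tau_X^{-1}$, so its cycle is isomorphic to $C_{d+1}$.
\end{itemize}

\begin{proposition}\label{prop:angles}
A sequence in $\mathcal{F}_D$ is a $(d+2)$-angle if and only if its cycle is isomorphic to a finite direct sum of elementary cycles.
\end{proposition}

\begin{remark}
Exactness of the cycle as a periodic complex of $\Lambda$-modules is not sufficient. Replace $g_{d+1}$ in $U$ by $u\varepsilon$ with $u\in K\setminus\{0,1\}$. This cycle is exact. Its terms have rank one and no map is invertible, so the only sum of elementary cycles it could be isomorphic to is $U$; but an isomorphism $\theta_i=a_i+b_i\varepsilon$ forces $a_0=\dots=a_{d+1}$ and then $u=1$. This is why we compare towers, not only their terms, and why the last relation in \eqref{eq:rel} matters.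
\end{remark}

After the first triangle, the maps $q_i$ of a tower start at objects outside $\mathcal{F}$, so (L2) does not apply to them. They are nevertheless almost determined by their source.

\begin{lemma}\label{lem:approx}
In every tower \eqref{eq:tower} in $\mathcal{T}_D$, the map $q_i$ is a left $\mathcal{F}$-approximation for $1\le i\le d-1$.
\end{lemma}

\begin{proof}
We show by descending induction on $s\le d$ that $\operatorname{Hom}(W_s,\mathcal{F}[l])=0$ for $1\le l\le s-1$. For $s=d$ this is \eqref{eq:rigid}, since $W_d\in\mathcal{F}$. For $s<d$ and $F\in\mathcal{F}$, the sequence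
\[
\operatorname{Hom}(F_{s+1},F[l])\to\operatorname{Hom}(W_s,F[l])\to\operatorname{Hom}(W_{s+1},F[l+1])
\]
is exact; the left term vanishes by \eqref{eq:rigid}, the right term by induction, as $l+1\le s$. For $1\le i\le d-1$ we get $\operatorname{Hom}(W_{i+1},F[1])=0$, so $\operatorname{Hom}(F_{i+1},F)\to\operatorname{Hom}(W_i,F)$ is onto.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:angles}]
Direct sums of towers are towers by (T3). If a sequence is isomorphic to the splicing of a tower, we replace the terms $F_i$ of the tower along the given isomorphisms and obtain a tower that splices to the sequence. This proves the ``if'' part.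

Conversely, take a tower \eqref{eq:tower}, with triangles $\Delta_0,\dots,\Delta_{d-1}$. Consider the standard towers $E_U^{\,a}\oplus E_{d+1}^{\,b}\oplus\bigoplus_{l=0}^{d}E_l^{\,e_l}$, whose data we mark with a prime. For $0\le i\le d-1$,
\[
W_i'=Y_{i+1}^{\,a}\oplus X[i]^b\oplus X^{e_i},\qquad F_{i+1}'=X^a\oplus X^{e_i}\oplus X^{e_{i+1}},
\]
and $q_i'$ is the map $c_i=\pi_{i+1}^{\oplus a}\oplus0\oplus1\colon W_i'\to X^a\oplus X^{e_i}$ followed by the inclusion. The triangle $\Delta_i'$ depends only on $a,b,e_i,e_{i+1}$. We construct successively the numbers $a,b,e_0,e_1,\dots,e_d$ and isomorphisms $\psi_i\colon W_i\to W_i'$, $\theta_i\colon F_i\to F_i'$ such that each $(\psi_i,\theta_{i+1},\psi_{i+1})$ is an isomorphism of triangles $\Delta_i\to\Delta_i'$.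

\emph{The triangle $\Delta_0$.} The map $q_0$ is a morphism in $\mathcal{F}$. By (L2) it is isomorphic to a direct sum of $a$ copies of $\varepsilon$, $b$ copies of $X\to0$, $e_0$ copies of $1_X$ and $e_1$ copies of $0\to X$, which is $q_0'$. This gives $\psi_0$ and $\theta_1$, and (T2) gives $\psi_1$.

\emph{The triangle $\Delta_i$, $1\le i\le d-1$.} Suppose that $a,b,e_i$ and $\psi_i$ are constructed. The map $c_i$ is a left $\mathcal{F}$-approximation: $\pi_{i+1}$ is one by Lemma \ref{lem:approx} for $E_U$, and $X[i]\to 0$ is one by \eqref{eq:rigid}. It is also minimal, in the sense that an endomorphism $\vartheta$ of $X^{a}\oplus X^{e_i}$ with $\vartheta c_i=c_i$ is invertible. Indeed, $(1-\vartheta)c_i=0$ says that the last $e_i$ columns of $1-\vartheta$ vanish and that each entry $\lambda$ of the first $a$ columns satisfies $\lambda\pi_{i+1}=0$. Then $\lambda\varepsilon=\lambda\pi_{i+1}\alpha_{i+1}=0$, so $\lambda\in K\varepsilon$, and $(1-\vartheta)^2=0$.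

By Lemma \ref{lem:approx}, $q_i\psi_i^{-1}$ is a left approximation of $W_i'$ too. So $q_i\psi_i^{-1}=hc_i$ and $c_i=h'q_i\psi_i^{-1}$ for some $h,h'$ in $\mathcal{F}$. Then $h'hc_i=c_i$, so $h'h$ is invertible and $h$ is a split monomorphism. By (L1) its image has a complement $X^{e_{i+1}}$, which defines $e_{i+1}$ and an isomorphism $\theta_{i+1}\colon F_{i+1}\to F_{i+1}'$ such that $\theta_{i+1}h$ is the inclusion. Thus $\theta_{i+1}q_i=q_i'\psi_i$, and (T2) gives $\psi_{i+1}$.

Put $\theta_0=\psi_0$ and $\theta_{d+1}=\psi_d$. The maps of the spliced sequences are composites of the maps $p_i$, $q_i$ and of shifts of the $\nu_i$, all of which commute with the isomorphisms. So $(\theta_0,\dots,\theta_{d+1})$ is an isomorphism from the spliced sequence to that of a standard tower.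
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:main}(b) and \ref{thm:class}(a)]
Let $D,D'$ be derivations of square zero, and write $X'$, $\tau'$ for the data in $\mathcal{T}_{D'}$. For each $Z\in\mathcal{F}_D$ choose an isomorphism $\xi_Z\colon Z\to X^{n(Z)}$, the identity if $Z=X^n$. Put $G(Z)=X'^{\,n(Z)}$, and for $g\colon Z_1\to Z_2$ let $G(g)$ be given by the matrix over $\Lambda$ of $\xi_{Z_2}g\xi_{Z_1}^{-1}$. By Lemma \ref{lem:endX}, $G\colon\mathcal{F}_D\to\mathcal{F}_{D'}$ is an additive equivalence with $G(X)=X'$ and $G(\varepsilon)=\varepsilon$. The maps $\varphi_Z=\tau'_{GZ}\circ G(\tau_Z)^{-1}\colon G(Z[d])\to G(Z)[d]$ form a natural isomorphism. Since $\tau'^{-1}_{GF_0}\varphi_{F_0}G(h)=G(\tau_{F_0}^{-1}h)$, the cycle of the image of a sequence under $(G,\varphi)$ is the image of its cycle under $G$. As $G$ is additive and sends elementary cycles to elementary cycles, Proposition \ref{prop:angles} shows that $(G,\varphi)$ sends $(d+2)$-angles to $(d+2)$-angles.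
\end{proof}

\section{The shift automorphism}\label{sec:shift}

The parity of $d$ enters only now. Recall $r=d/2$ and put $m=r+1$. In all categories below $[1]$ is an automorphism. Let $Z$ be an object with $Z\cong Z[r]$ and commutative endomorphism ring. Choose an isomorphism $\gamma\colon Z\to Z[r]$ and define the ring automorphism
\[
\sigma_Z\colon\operatorname{End}(Z)\to\operatorname{End}(Z),\qquad\sigma_Z(h)=\gamma^{-1}\circ h[r]\circ\gamma .
\]
Another choice is $\gamma u$ with $u\in\operatorname{Aut}(Z)$ and replaces $\sigma_Z(h)$ by $u^{-1}\sigma_Z(h)u=\sigma_Z(h)$.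

\begin{lemma}\label{lem:sigma}
Let $Z$ be as above.
\begin{enumerate}
\item[(i)] If $\xi\colon Z\to Z'$ is an isomorphism, then $\sigma_{Z'}(\xi h\xi^{-1})=\xi\sigma_Z(h)\xi^{-1}$.
\item[(ii)] If $H$ is an equivalence with a natural isomorphism $\psi\colon H\circ[1]\to[1]\circ H$, then $H(Z)\cong H(Z)[r]$ and $\sigma_{HZ}(H(h))=H(\sigma_Z(h))$. This applies in particular to $H=[i]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Compute $\sigma_{Z'}$ with $\gamma'=\xi[r]\circ\gamma\circ\xi^{-1}$. (ii) The composite $\psi^{(r)}_Z=\psi_Z[r-1]\circ\cdots\circ\psi_{Z[r-1]}$ is a natural isomorphism $H(Z[r])\to H(Z)[r]$. With $\gamma'=\psi^{(r)}_ZH(\gamma)$, naturality gives $\gamma'^{-1}H(h)[r]\gamma'=H(\gamma)^{-1}H(h[r])H(\gamma)=H(\sigma_Z(h))$.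
\end{proof}

Let $M=Y_m$, the object for which the two factors $w^j$ and $w^{d+2-j}t$ of $f$ have the same power of $w$: here $|y_1|=-r$, $\nabla y_0=w^my_1$, $\nabla y_1=w^mty_0$. Note that $\kappa=w^m\cdot w^rt$ and $r<m\le 2r=d$.

\begin{lemma}\label{lem:endM}
There is a ring isomorphism $K[\eta]/(\eta^2)\to\operatorname{End}(M)$ sending $a+b\eta$ to the class of $g_{a,b}=\langle ay_0+bw^ry_1\rangle$. Moreover $M\cong M[r]$, and
\[
\sigma_M(a+b\eta)=a+(b+D(a))\eta .
\]
\end{lemma}

\begin{proof}
Since $\nabla M\subseteq w^mM$, Lemma \ref{lem:rep} gives $\operatorname{End}(M)\cong(M/w^mM)^0$. We have $M^0=B^0y_0\oplus B^ry_1$ with $B^0=K[w^dt]$ and $B^r=w^rK[w^dt]$. As $r<m\le d$, the quotient is $Ky_0\oplus Kw^ry_1$, so the map is an additive bijection. Further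
\begin{equation}\label{eq:gy1}
g_{a,b}(y_1)=w^{-m}\nabla(ay_0+bw^ry_1)=w^rt\,(b+D(a))\,y_0+(a+w^{2r}tD(b))\,y_1 .
\end{equation}
Since $2r\ge m$, we get $g_{a,b}(w^ry_1)\equiv aw^ry_1$ and hence $g_{a,b}(a'y_0+b'w^ry_1)\equiv aa'y_0+(a'b+ab')w^ry_1$ modulo $w^mM$. So the bijection is multiplicative.

The closed map $\mu=\langle y_1\rangle$ of degree $-r$ sends $y_0\mapsto y_1$, $y_1\mapsto ty_0$. It is bijective with $\mu^{-1}(y_0)=t^{-1}y_1$, so $\gamma=\mu^{-1}$ is an isomorphism $M\to M[r]$, and $\sigma_M(g_{a,b})=\mu g_{a,b}\mu^{-1}$. By \eqref{eq:gy1} this map sends $y_0$ to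
\[
t^{-1}\mu\bigl(g_{a,b}(y_1)\bigr)=(a+w^{2r}tD(b))\,y_0+(b+D(a))\,w^ry_1\equiv ay_0+(b+D(a))\,w^ry_1\pmod{w^mM}.\qedhere
\]
\end{proof}

An equivalence need not send $X$ to a shift of $X$, so we need a characterization of $M$ in terms of the shift alone.

\begin{lemma}\label{lem:recog}
The indecomposable objects $Z$ of $\mathcal{T}_D$ with $Z\cong Z[r]$ are those isomorphic to a shift of $M$. They form exactly $r$ isomorphism classes.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:endM}, each $M[i]$ has a local endomorphism ring and $M[i]\cong M[i][r]$. Conversely, let $Z\cong Y_j[i]$ with $1\le j\le d$ (Proposition \ref{prop:finite}) and $Z\cong Z[r]$. Then $Y_j\cong Y_j[r]$, so $S(Y_j)=\{0,1-j\}+d\mathbb{Z}$ is stable under translation by $r$ and contains $r$. As $r\not\equiv0$, we get $j-1\equiv-r\equiv r\pmod d$, so $j=m$. Finally $S(M[i])=-i+r\mathbb{Z}$, because $\{0,-r\}+2r\mathbb{Z}=r\mathbb{Z}$; so $M[i]\cong M[i']$ if and only if $i\equiv i'\pmod r$.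
\end{proof}

\begin{proposition}\label{prop:onlyif}
Let $H\colon\mathcal{T}_D\to\mathcal{T}_{D'}$ be an equivalence with $H\circ[1]\cong[1]\circ H$. Then $\ker D'=\theta(\ker D)$ for some $\theta\in\operatorname{Aut}(K)$.
\end{proposition}

\begin{proof}
Write $M'$ for the object $Y_m$ of $\mathcal{T}_{D'}$. By (T5) and Lemma \ref{lem:sigma}(ii), $H(M)$ is indecomposable and $H(M)\cong H(M)[r]$, so $H(M)\cong M'[i]$ for some $i$ by Lemma \ref{lem:recog}. The composite of ring isomorphisms $\operatorname{End}(M)\to\operatorname{End}(H(M))\to\operatorname{End}(M'[i])\to\operatorname{End}(M')$ is an automorphism $\Theta$ of $K[\eta]/(\eta^2)$, and $\Theta\sigma_M=\sigma_{M'}\Theta$ by Lemma \ref{lem:sigma}. It preserves the maximal ideal $K\eta$, so it induces $\theta\in\operatorname{Aut}(K)$ with $\Theta(a)\in\theta(a)+K\eta$; also $\Theta(\eta)=c\eta$ with $c\in K^\times$, and therefore $\Theta(b\eta)=c\,\theta(b)\eta$. By Lemma \ref{lem:endM},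
\[
c\,\theta(D(a))\,\eta=\Theta(\sigma_M(a)-a)=\sigma_{M'}(\Theta(a))-\Theta(a)=D'(\theta(a))\,\eta\qquad(a\in K).
\]
So $D(a)=0$ if and only if $D'(\theta(a))=0$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(c)]
If such an $H$ exists, Proposition \ref{prop:onlyif} with $D'=0$ gives $\theta(\ker D)=K$, so $D=0$.
\end{proof}

\begin{example}
Let $d=2$, $K=\mathbb{F}_2(z)$, $D=d/dz$, $\mathcal{T}_1=\mathcal{T}_D$, $\mathcal{T}_2=\mathcal{T}_0$. Both categories are algebraic, and linear and Hom-finite over $k=\mathbb{F}_2(z^2)$. The equivalence $G\colon\mathcal{F}_D\to\mathcal{F}_0$ of Section \ref{sec:angles} is $k$-linear, since $c\langle v\rangle=\langle cv\rangle$ for $c\in k$. In both categories the indecomposable objects are $X$, $X[1]$ and $Y_2\cong Y_2[1]$; they are pairwise non-isomorphic, as their sets $S$ are $2\mathbb{Z}$, $1+2\mathbb{Z}$ and $\mathbb{Z}$.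
\end{example}

\begin{remark}[The role of the hypotheses]
\emph{Parity.} Sections \ref{sec:dg}, \ref{sec:rank2} and \ref{sec:TD}--\ref{sec:angles} do not use that $d$ is even; the object $M$ and the automorphism $\sigma_M$ need $r=d/2$.
\emph{Characteristic $2$.} The square of $\sigma_M$ is conjugation of $h[d]$ by an isomorphism $M\to M[d]$, which we may take to be $\tau_M$; so $\sigma_M^2=\mathrm{id}$ by naturality of $\tau$. The square of $a+b\eta\mapsto a+(b+D(a))\eta$ is $a+b\eta\mapsto a+(b+2D(a))\eta$. So whenever $[d]\cong\mathrm{id}$, an automorphism of this form with $D\ne0$ requires characteristic $2$; and then $K$ must be imperfect, since $D$ kills $K^2$.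
\emph{The condition $D^2=0$.} Without it, \eqref{eq:square} and $\nabla^2=f$ force $V=0$.
\emph{The element $\kappa$.} The monomials of degree $1$ are $w^{nd+1}t^n$, $n\ge0$. With $w$ in place of $\kappa$, $\nabla(ay_0)\notin w^mM$ for $D(a)\neq0$, so $\hat a$ does not exist on $M$. With $n\ge2$, the term containing $D(a)$ in \eqref{eq:gy1} is divisible by $w^{3r}$, hence by $w^m$, and $\sigma_M=\mathrm{id}$.
\end{remark}

\section{Classification and infinite families}\label{sec:class}

To construct equivalences we twist the module structure by automorphisms of $B$.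

\begin{lemma}\label{lem:twist}
Let $\chi$ be an automorphism of the graded ring $B$ with $\chi(f)=f$ and $\chi(\kappa D(b))=\kappa D'(\chi(b))$ for all $b\in B$. For $V\in\mathcal{C}_D$ let $V^\chi$ be the same graded group with the same $\nabla$ and the action $\chi(b)\cdot v=bv$. Then $V\mapsto V^\chi$, with the identity on morphisms, induces a triangle equivalence $H^0(\mathcal{C}_D)\to H^0(\mathcal{C}_{D'})$. If $Y_j^\chi\cong Y_j$ for all $j$, it restricts to a triangle equivalence $\mathcal{T}_D\to\mathcal{T}_{D'}$.
\end{lemma}

\begin{proof}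
We have $\nabla(\chi(b)\cdot v)=\kappa D(b)v+b\nabla v=\kappa D'(\chi(b))\cdot v+\chi(b)\cdot\nabla v$ and $\nabla^2v=fv=f\cdot v$, so $V^\chi\in\mathcal{C}_{D'}$. The morphism complexes, shifts, sums and cones are unchanged, and $\chi^{-1}$ gives the inverse functor.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:class}(b)]
The ``only if'' part is Proposition \ref{prop:onlyif}. Suppose that $\ker D'=\theta(\ker D)$. The derivation $D''=\theta D\theta^{-1}$ has square zero and kernel $\theta(\ker D)$. Let $\chi$ act on coefficients by $\theta$ and fix $w,t$. Then $\chi(\kappa D(b))=\kappa D''(\chi(b))$ and $Y_j^\chi=Y_j$, so $\mathcal{T}_D\cong\mathcal{T}_{D''}$, and we may assume $\ker D=\ker D'=k$. If $k=K$, then $D=D'=0$. Otherwise $D'=cD$ with $c\in k^\times$ by Lemma \ref{lem:der}(iii). Put $\lambda=c^{-1}$ and let $\chi$ be the $K$-algebra automorphism with $\chi(w)=\lambda w$, $\chi(t)=\lambda^{-(d+2)}t$. It commutes with $D$ because $\lambda\in k$, it fixes $f$, and $\chi(\kappa)=\lambda^{-1}\kappa=c\kappa$; so $\chi(\kappa D(b))=\kappa D'(\chi(b))$. In $Y_j^\chi$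 we have $\nabla y_0=\lambda^jw^j\cdot y_1$ and $\nabla y_1=\lambda^{-j}w^{d+2-j}t\cdot y_0$. Since $D'(\lambda^j)=0$, the basis $y_0,\lambda^j\cdot y_1$ shows $Y_j^\chi\cong Y_j$. Hence $\mathcal{T}_D\cong\mathcal{T}_{D'}$.

By Lemma \ref{lem:der}(i) and (ii), the kernels of derivations of square zero are exactly the subfields $k\supseteq K^2$ with $[K:k]\le2$, the case $k=K$ being $D=0$. This gives the bijection.
\end{proof}

For $K=\mathbb{F}_2(z)$ we have $[K:K^2]=2$, so the only such subfields are $K^2$ and $K$, and there are exactly two classes. To obtain infinitely many categories for one $(d+2)$-angulated category, we combine these two and count how often $\sigma$ is nontrivial.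

\begin{proof}[Proof of Theorem \ref{thm:class}(c)]
Choose $K$ and $D\neq0$, for instance $\mathbb{F}_2(z)$ and $d/dz$. For $n\ge0$ and $s\geq1$ let $(\mathcal{T}_{(s)},\mathcal{F}_{(s)})$ be $(\mathcal{T}_D,\mathcal{F}_D)$ for $s\le n$ and $(\mathcal{T}_0,\mathcal{F}_0)$ for $s>n$. Let $\mathcal{T}^{(n)}$ be the category of families $(Z_s)_{s\ge1}$ with $Z_s\in\mathcal{T}_{(s)}$ and almost all $Z_s$ zero, with morphisms, shift and distinguished triangles defined componentwise; the axioms of a triangulated category hold because they hold in each component and we may choose zero objects outside a finite set of indices. Let $\mathcal{F}^{(n)}$ consist of the families with all $Z_s\in\mathcal{F}_{(s)}$.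

Approximations can be chosen componentwise, and the vanishing conditions can be tested against objects supported in one component. So $\mathcal{F}^{(n)}$ is $d$-cluster tilting, and $\mathcal{F}^{(n)}[d]=\mathcal{F}^{(n)}$. The components of a tower are towers, and finitely many towers extended by zero towers form a tower; so a sequence in $\mathcal{F}^{(n)}$ is a $(d+2)$-angle if and only if all its components are. Applying the equivalence of Theorem \ref{thm:main}(b) in the first $n$ components and the identity in the others gives $\mathcal{F}^{(n)}\cong\mathcal{F}^{(0)}$ as $(d+2)$-angulated categories.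

Let $N(n)$ be the number of isomorphism classes of indecomposable objects $Z\in\mathcal{T}^{(n)}$ with $Z\cong Z[r]$, $\operatorname{End}(Z)$ commutative and $\sigma_Z\neq\mathrm{id}$. By (T5) and Lemma \ref{lem:sigma}, this number is invariant under equivalences that commute with $[1]$. An indecomposable object is supported in one component. By Lemmas \ref{lem:sigma}, \ref{lem:endM} and \ref{lem:recog}, a component $\mathcal{T}_0$ contributes nothing and a component $\mathcal{T}_D$ contributes the $r$ classes of shifts of $M$. So $N(n)=rn$, and the $\mathcal{T}^{(n)}$ are pairwise inequivalent.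
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Bondal and Kapranov, \emph{Enhanced triangulated categories}, 1990.

\bibitem{Kvamme}
Sondre Kvamme, \emph{Higher extension closure and $d$-exact categories}, arXiv:2502.21064 (2025).

\end{thebibliography}
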